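\title{Sums of lattice strictly singular operators}

\begin{abstract}
An operator from a Banach lattice $E$ to a Banach space $X$ is lattice strictly singular if it is not an isomorphism on any infinite-dimensional closed sublattice of $E$. We prove that the sum of two such operators is again lattice strictly singular, and deduce that lattice strictly singular and disjointly strictly singular operators coincide. The proof embeds finite dyadic trees into $E$ by lattice homomorphisms. A counterexample would force certain martingale transforms on these trees to be uniformly bounded for a norm that imitates the norm of $L_1$, and an explicit complex-valued martingale shows that they are not.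
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $E$ is a real Banach lattice, $X$ is a Banach space (a complex $X$ is regarded as a real space), and operators are bounded and linear. An operator $T$ is \emph{bounded below} on a subspace $Y$ if $\|Ty\|\ge c\|y\|$ for some $c>0$ and all $y\in Y$; this says that $T|_Y$ is an isomorphism onto its image. Vectors $x,y\in E$ are \emph{disjoint} if $|x|\wedge|y|=0$, a \emph{disjoint sequence} is an infinite sequence of pairwise disjoint non-zero vectors, and $[u_n]$ is the closed linear span of $(u_n)$.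

\begin{definition}\label{def:classes}
An operator $T:E\to X$ is
\begin{itemize}
\item \emph{strictly singular} if it is not bounded below on any infinite-dimensional closed subspace of $E$;
\item \emph{disjointly strictly singular} (DSS) if it is not bounded below on $[u_n]$ for any disjoint sequence $(u_n)$ in $E$;
\item \emph{lattice strictly singular} (LSS) if it is not bounded below on any infinite-dimensional closed sublattice of $E$.
\end{itemize}
\end{definition}

By Lemma~\ref{lem:equiv} below, $T$ is LSS exactly when it is not bounded below on $[x_n]$ for any disjoint sequence $(x_n)$ of \emph{positive} vectors. So strictly singular operators are DSS, DSS operators are LSS, and the last two definitions differ only in the word ``positive''. The lattice notions ignore subspaces that lie askew to the order. For instance, the inclusion $L_2[0,1]\to L_1[0,1]$ is bounded below on the span of the Rademacher functions, by Khintchine's inequality, so it is not strictly singular. It is DSS: if $(u_n)$ is disjoint with $\|u_n\|_2=1$ and $\|u_n\|_1\ge c>0$, then $cN\le\|u_1+\dots+u_N\|_1\le\|u_1+\dots+u_N\|_2=\sqrt N$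 for all $N$, which is impossible.

A class of ``small'' operators should at least be a linear space. The following question is posed in \cite{FLT}: \emph{given two LSS operators $T_1,T_2:E\to X$, is $T_1+T_2$ also LSS?} For strictly singular operators the standard argument is short: if $T_1+T_2$ is bounded below on a subspace, pass to a smaller subspace on which $T_1$ has small norm, and $T_2$ is bounded below there. One would guess that the answer for LSS operators is yes as well. But, as Section~\ref{sec:hump} shows, the vectors on which an LSS operator is small need not be positive, so the smaller subspace need not be a sublattice. The guess is nevertheless right.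

\begin{theorem}\label{thm:sum}
For every Banach lattice $E$, every Banach space $X$ and all LSS operators $T_1,T_2:E\to X$, the sum $T_1+T_2$ is LSS.
\end{theorem}

\begin{theorem}\label{thm:dss}
For an operator $T:E\to X$ the following are equivalent:
\begin{itemize}
\item[(1)] $T$ is LSS;
\item[(2)] $T$ is DSS;
\item[(3)] for every disjoint sequence $(u_n)$ in $E$, the restriction $T|_{[u_n]}$ is strictly singular.
\end{itemize}
\end{theorem}

Theorem~\ref{thm:sum} is proved by contradiction in Sections~\ref{sec:hump}--\ref{sec:test}. The standard argument still shows that, in a counterexample, $T_1$ is bounded below on positive vectors (Section~\ref{sec:hump}). We then build copies in $E$ of the lattice of functions on $\{\pm1\}^L$ in which each Haar function is almost annihilated by $T_1$ or by $T_2$, following a pattern that we prescribe (Section~\ref{sec:trees}). The norm of $E$ behaves on such a copy partly like the $L_1$ norm, and it makes a martingale transform bounded (Section~\ref{sec:model}). Explicit test functions show that these two properties are incompatible for large $L$ (Section~\ref{sec:test}).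 Theorem~\ref{thm:dss} and further consequences follow in Sections~\ref{sec:dss} and~\ref{sec:cons}.

\section{Disjoint sequences and lattice homomorphisms}\label{sec:prelim}

A Banach lattice is a real Banach space with a vector lattice order such that $|x|\le|y|$ implies $\|x\|\le\|y\|$. With $x^+=x\vee0$ and $x^-=(-x)\vee0$ we have $x=x^+-x^-$, $|x|=x^++x^-$ and $x^+\wedge x^-=0$. A \emph{sublattice} is a linear subspace closed under $x\mapsto|x|$. This map is norm continuous, so the closure of a sublattice is a sublattice, and a closed sublattice is itself a Banach lattice. The vectors disjoint from a given vector form a linear subspace that contains $z$ whenever it contains some $y$ with $|z|\le|y|$, and $|x+y|=|x|+|y|$ when $x,y$ are disjoint. Hence, for a disjoint sequence $(u_k)$ and finitely many non-zero scalars $a_k$,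
\begin{equation}\label{eq:modulus}
\Big|\sum_k a_ku_k\Big|=\sum_k|a_k|\,|u_k| .
\end{equation}
We use four consequences of \eqref{eq:modulus}.
\begin{itemize}
\item[(D1)] $|a_k|\,\|u_k\|\le\|\sum_ja_ju_j\|$ for each $k$. In particular, the $u_k$ are linearly independent.
\item[(D2)] $\|\sum_ka_ku_k\|=\|\sum_ka_k|u_k|\,\|$, because both vectors have the same modulus.
\item[(D3)] The map $Q_N:\sum_ka_ku_k\mapsto\sum_{k\le N}a_ku_k$ and the map $I-Q_N$ do not increase the modulus, so both extend to contractions on $[u_k]$.
\item[(D4)] If the $u_k$ are positive, then $\operatorname{span}\{u_k\}$ is a sublattice and $[u_k]$ is an infinite-dimensional closed sublattice.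
\end{itemize}
Finite combinations of the $u_k$ over pairwise disjoint sets of indices are pairwise disjoint; we call them \emph{blocks}. By continuity, an operator bounded below on $\operatorname{span}\{u_k\}$ is bounded below on $[u_k]$.

\begin{lemma}\label{lem:equiv}
An operator $T:E\to X$ is LSS if and only if it is not bounded below on $[x_n]$ for any disjoint sequence $(x_n)$ of positive vectors.
\end{lemma}

\begin{proof}
One direction is (D4). For the other it suffices to find a disjoint sequence of positive vectors in any infinite-dimensional closed sublattice $S$. Take linearly independent unit vectors $z_n\in S$ and put $x=\sum_n2^{-n}|z_n|\in S$. The ideal $I_x=\{y\in S:|y|\le\lambda x\text{ for some }\lambda>0\}$ contains every $z_n$, and by Kakutani's representation theorem it is isomorphic, as a vector lattice, to $C(K)$ for a compact Hausdorff space $K$. Since $I_x$ is infinite-dimensional, $K$ is infinite, so it contains a sequence of pairwise disjoint non-empty open sets. Urysohn's lemma gives a non-zero positive function vanishing outside each of them.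
\end{proof}

A linear map $J$ between vector lattices is a \emph{lattice homomorphism} if $|Jf|=J|f|$ for all $f$. Such a map is positive, and it preserves disjointness because $a\wedge b=\frac12(a+b-|a-b|)$. If $J$ takes values in $E$, then
\begin{equation}\label{eq:monotone}
|f|\le|g|\quad\text{implies}\quad\|Jf\|\le\|Jg\|,
\end{equation}
since $|Jf|=J|f|\le J|g|=|Jg|$. A finite sum of lattice homomorphisms $J_k$ with mutually disjoint ranges is a lattice homomorphism: $|\sum_kJ_kf|=\sum_k|J_kf|=\sum_kJ_k|f|$. For a finite set $\Omega$, the space $\mathbb R^\Omega$ carries the pointwise order, and a lattice homomorphism $J:\mathbb R^\Omega\to E$ is the same as a family of pairwise disjoint positive vectors $e_s=J1_{\{s\}}$, $s\in\Omega$, some of which may be zero.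

\section{The standard argument and where it stops}\label{sec:hump}

\begin{lemma}\label{lem:small}
If $(y_k)$ is a disjoint sequence of unit vectors and $\sum_k\|Ty_k\|\le a$, then $\|Ty\|\le a\|y\|$ for all $y\in[y_k]$.
\end{lemma}

\begin{proof}
For a finite sum $y=\sum_ka_ky_k$ we have $|a_k|\le\|y\|$ by (D1), so $\|Ty\|\le\|y\|\sum_k\|Ty_k\|$.
\end{proof}

\begin{lemma}\label{lem:kill}
Let $T$ be LSS, let $(u_k)$ be a disjoint sequence of positive vectors, and let $\varepsilon>0$, $K\in\mathbb N$. There is a unit vector $y\in\operatorname{span}\{u_k:k\ge K\}$ with $\|Ty\|\le\varepsilon$.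
\end{lemma}

\begin{proof}
Otherwise $T$ is bounded below by $\varepsilon$ on the span of $(u_k)_{k\ge K}$, hence on its closure.
\end{proof}

From here to the end of Section~\ref{sec:test} we assume that $T_1,T_2$ are LSS and that $T_1+T_2$ is not. By Lemma~\ref{lem:equiv} there are a disjoint sequence $(x_n)$ of positive vectors and $c>0$ with $\|(T_1+T_2)x\|\ge c\|x\|$ on $[x_n]$. We keep only the weaker inequality
\begin{equation}\label{eq:lower}
\|T_1x\|+\|T_2x\|\ge c\|x\|\qquad(x\in[x_n]).
\end{equation}

The standard argument runs as follows. Lemma~\ref{lem:kill} gives successive blocks $y_k$ of $(x_n)$ with $\|y_k\|=1$ and $\|T_1y_k\|\le c\,2^{-k-1}$. By Lemma~\ref{lem:small}, $\|T_1y\|\le\frac c2\|y\|$ on $[y_k]$, and by \eqref{eq:lower}, $\|T_2y\|\ge\frac c2\|y\|$ on $[y_k]$. This would contradict that $T_2$ is DSS. It does not contradict that $T_2$ is LSS, because the $y_k$ have coefficients of both signs. The sublattice $[|y_k|]$ is isometric to $[y_k]$ by (D2), but nothing relates $T_2|y_k|$ to $T_2y_k$. The argument does succeed if the $y_k$ can be chosen positive, and this yields the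 first property of a counterexample.

\begin{lemma}\label{lem:cone}
There are $n_0$ and $\delta>0$ such that $\|T_1u\|\ge\delta\|u\|$ for all positive $u$ in $V:=\operatorname{span}\{x_n:n\ge n_0\}$.
\end{lemma}

\begin{proof}
If not, then for every $n_0$ and $\delta$ the space $\operatorname{span}\{x_n:n\ge n_0\}$ contains a positive unit vector $u$ with $\|T_1u\|<\delta$. So the blocks $y_k$ above can be chosen positive, and $T_2$ is bounded below on $[y_k]$ although it is LSS.
\end{proof}

We fix $V$ and $\delta$, and put $A=\|T_1\|\ge\delta$. By (D4), $V$ is a sublattice of $E$. The conclusion of Lemma~\ref{lem:cone} is by itself compatible with $T_1$ being LSS: on $E=\ell_1$ the functional $T_1x=\sum_nx(n)$ has rank one and satisfies $|T_1u|=\|u\|$ for $u\ge0$. This example is a good picture of the situation. The operator $T_1$ measures the mass of a positive vector, and it is small on a block $y$ because $y^+$ and $y^-$ have nearly the same image.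

\section{Dyadic trees in the lattice}\label{sec:trees}

A single use of Lemma~\ref{lem:kill} splits a positive vector $|y|$ into two halves $y^+,y^-$ that one of the operators hardly distinguishes. To play $T_1$ against $T_2$ we want to split each half again, now for the other operator. This cannot be done afterwards, since $y^+$ may be a multiple of a single $x_n$, which does not split inside $V$. So we build from the bottom: first the finest splittings, then combinations of vectors that are already split.

\begin{example}[two levels]\label{ex:two}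
By Lemma~\ref{lem:kill} choose successive blocks $z_k\in V$ with $\|z_k\|=1$ and $\|T_2z_k\|\le2^{-k}$. Apply Lemma~\ref{lem:kill} to $T_1$ and the positive sequence $(|z_k|)$ to get a finite sum $y=\sum_{k\ge K}a_k|z_k|$ with $\|y\|=1$ and $\|T_1y\|\le\varepsilon$. For $t=\pm$ put
\[
e_{t+}=\sum_{\operatorname{sgn}a_k=t}|a_k|\,z_k^+,\qquad e_{t-}=\sum_{\operatorname{sgn}a_k=t}|a_k|\,z_k^- .
\]
These four vectors are positive and disjoint, and their sum $|y|$ has norm one. The first-level difference $(e_{++}+e_{+-})-(e_{-+}+e_{--})$ equals $y$, so $T_1$ maps it to a vector of norm at most $\varepsilon$. The second-level difference $e_{t+}-e_{t-}$ equals $\sum_{\operatorname{sgn}a_k=t}|a_k|z_k$, and $|a_k|\le1$ by (D1), so $T_2$ maps it to a vector of norm at most $\sum_{k\ge K}2^{-k}=2^{1-K}$.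
\end{example}

For $L\ge0$ let $\Omega_L=\{\pm1\}^L$, let $r_j(s)=s_j$ be the coordinate functions, let $\mathbf 1$ be the constant function $1$, and let $\mathbb E$ be the mean over $\Omega_L$. A \emph{node} is a sequence $\sigma\in\{\pm1\}^{j-1}$ with $1\le j\le L$. Let $[\sigma]\subset\Omega_L$ be the set of points that extend $\sigma$, and let $\chi_\sigma=1_{[\sigma]}\,r_j$ be the \emph{Haar function} of $\sigma$. A word $w=(w_1,\dots,w_L)\in\{1,2\}^L$ gives the \emph{color} $w_j$ to the coordinate $r_j$ and to the nodes of length $j-1$.

\begin{definition}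
A \emph{$w$-tree with error $\eta$} is a lattice homomorphism $J:\mathbb R^{\Omega_L}\to V$ such that $\|J\mathbf 1\|=1$ and $\|T_\nu J\chi_\sigma\|\le\eta$ for every node $\sigma$, where $\nu$ is the color of $\sigma$.
\end{definition}

Example~\ref{ex:two} constructs a $(1,2)$-tree with error $\max(\varepsilon,2^{1-K})$. To add a level on top we need a whole disjoint sequence of trees, so the induction hypothesis must provide one.

\begin{lemma}\label{lem:trees}
For every word $w$ and all $\eta_m>0$ $(m\in\mathbb N)$ there are $w$-trees $J_m$ with error $\eta_m$ such that the vectors $J_m\mathbf 1$ are pairwise disjoint.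
\end{lemma}

\begin{proof}
We use induction on the length of $w$. For the empty word, $\Omega_0$ is a point, there are no nodes, and we put $J_m(t)=t\,x_{n_0+m}/\|x_{n_0+m}\|$.

Let $w=(\nu,w')$ with $w'$ of length $L$, and let $J'_k$ be $w'$-trees with error $2^{-k}$ such that the $J'_k\mathbf 1$ are pairwise disjoint. Given $\varepsilon>0$ and $K$, Lemma~\ref{lem:kill} applied to $T_\nu$ and the positive unit vectors $J'_k\mathbf 1$ gives a finite set $B\subset[K,\infty)$ and $y=\sum_{k\in B}a_kJ'_k\mathbf 1$ with all $a_k\neq0$, $\|y\|=1$ and $\|T_\nu y\|\le\varepsilon$. Let $t_k=\operatorname{sgn}a_k$. We hang the tree $J'_k$ below the first-level node $t_k$, with weight $|a_k|$: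
\[
Jf=\sum_{k\in B}|a_k|\,J'_k\big(f(t_k,\cdot)\big),\qquad f\in\mathbb R^{\Omega_{L+1}} .
\]
Each summand is a lattice homomorphism into $V$, and the ranges are mutually disjoint because $|J'_kg|=J'_k|g|\le\|g\|_\infty J'_k\mathbf 1$. So $J$ is a lattice homomorphism. By \eqref{eq:modulus}, $J\mathbf 1=\sum_{k\in B}|a_k|J'_k\mathbf 1=|y|$, which has norm one. For the empty node, $Jr_1=\sum_{k\in B}|a_k|t_kJ'_k\mathbf 1=y$, so $\|T_\nu Jr_1\|\le\varepsilon$. Any other node has the form $(t,\sigma)$, where $\sigma$ is a node for $w'$ of the same color $\mu$. The function $\chi_{(t,\sigma)}(t_k,\cdot)$ equals $\chi_\sigma$ if $t_k=t$ and $0$ otherwise, and $|a_k|\le1$ by (D1). Therefore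
\[
\|T_\mu J\chi_{(t,\sigma)}\|\le\sum_{k\in B,\ t_k=t}|a_k|\,\|T_\mu J'_k\chi_\sigma\|\le\sum_{k\ge K}2^{-k}=2^{1-K}.
\]
To obtain $J_1,J_2,\dots$, carry this out successively with $\varepsilon=\eta_m$ and with $K=K_m$ so large that $2^{1-K_m}\le\eta_m$ and $K_m$ exceeds every index used before. The vectors $J_m\mathbf 1$ are then blocks of $(J'_k\mathbf 1)$, hence pairwise disjoint.
\end{proof}

Fix a word $w$ of length $L$. For $\nu=1,2$ let $M_\nu\subset\mathbb R^{\Omega_L}$ be the span of the Haar functions of color $\nu$. A function $p$ that depends only on $s_1,\dots,s_{j-1}$ is a combination of the indicators $1_{[\sigma]}$ with $\sigma\in\{\pm1\}^{j-1}$, so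
\begin{equation}\label{eq:predictable}
p\,r_j\in M_{w_j}\quad\text{whenever $p$ depends only on the coordinates preceding $r_j$.}
\end{equation}

\begin{corollary}\label{cor:trees}
Given finite sets $\Phi_1\subset M_1$, $\Phi_2\subset M_2$ and $\theta>0$, there is a lattice homomorphism $J:\mathbb R^{\Omega_L}\to V$ with $\|J\mathbf 1\|=1$ and $\|T_\nu J\varphi\|\le\theta$ for all $\varphi\in\Phi_\nu$, $\nu=1,2$.
\end{corollary}

\begin{proof}
If $\varphi=\sum_\sigma b_\sigma\chi_\sigma$, with the sum over nodes of color $\nu$, and $J$ is a $w$-tree with error $\eta$, then $\|T_\nu J\varphi\|\le\eta\sum_\sigma|b_\sigma|$. Take $\eta$ small enough.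
\end{proof}

\section{The norm on a tree and the model $L_1$}\label{sec:model}

A tree pulls the norm of $E$ back to the seminorm $f\mapsto\|Jf\|$ on $\mathbb R^{\Omega_L}$. Besides the monotonicity \eqref{eq:monotone}, we know two things about it.

\begin{lemma}\label{lem:two}
Let $J:\mathbb R^{\Omega_L}\to V$ be a lattice homomorphism with $\|J\mathbf 1\|=1$, and let $\theta\ge0$.
\begin{itemize}
\item[(a)] If $f\ge0$, $\kappa\ge0$ and $\|T_1J(f-\kappa\mathbf 1)\|\le\theta$, then
$(\kappa\delta-\theta)/A\le\|Jf\|\le(\kappa A+\theta)/\delta$.
\item[(b)] If $f=\alpha\mathbf 1+\varphi_1+\varphi_2$ with $\|T_1J\varphi_1\|\le\theta$ and $\|T_2J\varphi_2\|\le\theta$, then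
$c\,\|J\varphi_2\|\le A\|Jf\|+A|\alpha|+2\theta$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The vectors $J\mathbf 1$ and $Jf$ are positive and lie in $V$. By Lemma~\ref{lem:cone}, $\delta\le\|T_1J\mathbf 1\|\le A$, so $\kappa\delta-\theta\le\|T_1Jf\|\le\kappa A+\theta$. By the same lemma, $\delta\|Jf\|\le\|T_1Jf\|\le A\|Jf\|$.

(b) Since $\varphi_2=f-\alpha\mathbf 1-\varphi_1$, we have $\|T_1J\varphi_2\|\le A\|Jf\|+A|\alpha|+\theta$. Add $\|T_2J\varphi_2\|\le\theta$ and apply \eqref{eq:lower} to $J\varphi_2\in V\subset[x_n]$.
\end{proof}

To see what this means, imagine a tree with error $0$. The function $\mathbf 1$ and the $2^L-1$ Haar functions are orthogonal for $\mathbb E$: two Haar functions of the same level have disjoint supports, and any other product of two of them has the form $p\,r_j$ as in \eqref{eq:predictable}, with mean zero. Hence $\mathbb R^{\Omega_L}=\mathbb R\mathbf 1\oplus M_1\oplus M_2$. Let $\Pi$ be the projection onto $M_2$. It keeps the martingale differences of color $2$ for the dyadic filtration and deletes the others; it is a martingale transform. Part (a) says that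 $\|Jf\|$ is comparable to $\mathbb Ef$ for positive $f\in\mathbb R\mathbf 1+M_1$, and part (b) says that $c\|J\Pi f\|\le A\|Jf\|+A|\mathbb Ef|$. The constants do not depend on $w$. The obvious seminorm with property (a) is the $L_1$ norm $\mathbb E|f|$, and for it (b) fails.

\begin{example}\label{ex:L1}
Take $w=(1,2,\dots,1,2)$ of length $2n$ and name the coordinates $r_1,\rho_1,\dots,r_n,\rho_n$. Let $\Psi_m=\prod_{l\le m}(1+r_l)(1+\rho_l)$, so that $\Psi_n$ is $4^n$ times the indicator of the point $(1,\dots,1)$ and $\mathbb E\Psi_n=1$. From $\Psi_m-\Psi_{m-1}=\Psi_{m-1}r_m+\Psi_{m-1}(1+r_m)\rho_m$ and \eqref{eq:predictable} we get $\Pi\Psi_n=\sum_{m\le n}\Psi_{m-1}(1+r_m)\rho_m$. On the set where the first $-1$ occurs at $\rho_m$, which has probability $4^{-m}$,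
\[
\Pi\Psi_n=\sum_{l<m}2\cdot4^{l-1}-2\cdot4^{m-1}\le-\tfrac13\,4^m .
\]
Summing over $m$ gives $\mathbb E|\Pi\Psi_n|\ge n/3$.
\end{example}

This example does not transfer to $\|J\cdot\|$. Our only upper bound for $\|JF\|$ comes from a domination $|F|\le f$ with $f\in\kappa\mathbf 1+M_1$, and its size is $\kappa$. For such $f$, the average over a cylinder $[\sigma]$ at most doubles when we pass to a child, since $f\ge0$, and it does not change if $\sigma$ has color $2$, since the two child averages differ by twice the coefficient of $\chi_\sigma$. So $f(1,\dots,1)\le2^n\kappa$, and $f\ge\Psi_n$ forces $\kappa\ge2^n$.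

We therefore need a martingale that moves at the steps of color $2$ while its modulus hardly grows. Multiplying by the real factor $1+\varepsilon\rho_l$ at each of $n$ such steps costs $(1+\varepsilon)^n$ in the pointwise domination. This is bounded only for $\varepsilon$ of order $1/n$, and then the expected gain, about $\varepsilon$ per step, is bounded too. The complex factor $1+\mathrm i\varepsilon\rho_l$, with $\mathrm i=\sqrt{-1}$, is nearly a rotation: its modulus is $(1+\varepsilon^2)^{1/2}$ for both values of $\rho_l$. Now $\varepsilon=n^{-1/2}$ is allowed, and the total gain is $n\varepsilon=\sqrt n$. Complex numbers serve only to encode pairs of real functions, to which $J$ is applied separately.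

\section{The test functions and the proof of Theorem~\ref{thm:sum}}\label{sec:test}

Fix $n\ge1$ and $\varepsilon>0$. Take the word $w=(1,1,2,\dots,1,1,2)$ of length $3n$ and name the coordinates, in order,
\[
r_1,r_1',\rho_1,\ r_2,r_2',\rho_2,\ \dots,\ r_n,r_n',\rho_n ,
\]
so that $r_m,r'_m$ have color $1$ and $\rho_m$ has color $2$. For $0\le m\le n$ put
\[
f_m=\prod_{l\le m}(1+r_l)(1+r_l'),\qquad g_m=\prod_{l\le m}(1+\mathrm i\varepsilon\rho_l),
\]
with $f_0=g_0=\mathbf 1$, and define
\[
F=f_ng_n,\qquad F_1=\sum_{m=1}^n(f_m-f_{m-1})g_{m-1},\qquad G=\sum_{m=1}^nf_m(g_m-g_{m-1}),\qquad h=\sum_{m=1}^nf_m .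
\]
The factor $f_m$ concentrates the mass and $g_m$ turns it. The function $G$ will be the part of $F$ of color $2$, and $h$ is the positive function through which Lemma~\ref{lem:two}(a) bounds $G$ from below. The \emph{level} of a point $s$ is the largest $m\in\{0,\dots,n\}$ such that $r_l(s)=r'_l(s)=1$ for all $l\le m$. At a point of level $m$ we have $f_l=4^l$ for $l\le m$ and $f_l=0$ for $l>m$.

\begin{example}[$n=2$]\label{ex:n2}
Since $g_m-g_{m-1}=\mathrm i\varepsilon\rho_mg_{m-1}$, the functions take the following values.
\[
\begin{array}{c|c|c|c|c|c}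
\text{level}&\text{probability}&f_2&|F|&G&h\\ \hline
0&3/4&0&0&0&0\\
1&3/16&0&0&4\mathrm i\varepsilon\rho_1&4\\
2&1/16&16&16(1+\varepsilon^2)&\mathrm i\varepsilon\big(4\rho_1+16(1+\mathrm i\varepsilon\rho_1)\rho_2\big)&20
\end{array}
\]
At level $1$ the function $F$ has been extinguished by a step of color $1$, but $G$ does not see that step and remembers the value $4\mathrm i\varepsilon\rho_1$. At level $2$ we have $|G|\ge\varepsilon(16-4)=12\varepsilon$. Each of the two levels contributes at least $\frac34\varepsilon$ to $\mathbb E|G|$, while $\mathbb E|F|=1+\varepsilon^2$: the gain is of first order in $\varepsilon$ and the cost of second order. Moreover, both estimates come from pointwise comparisons with functions in $\mathbb R\mathbf 1+M_1$, namely $|F|=(1+\varepsilon^2)f_2$ and $|G|\ge\frac35\varepsilon h$.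
\end{example}

\begin{proposition}\label{prop:test}
Let $\varepsilon=n^{-1/2}$. Then:
\begin{itemize}
\item[(a)] $f_n\ge0$, $h\ge0$, $f_n-\mathbf 1\in M_1$ and $h-n\mathbf 1\in M_1$;
\item[(b)] $F=\mathbf 1+F_1+G$, with $\operatorname{Re}F_1,\operatorname{Im}F_1\in M_1$ and $\operatorname{Re}G,\operatorname{Im}G\in M_2$;
\item[(c)] $|F|\le\sqrt e\,f_n$;
\item[(d)] $|G|\ge\frac13n^{-1/2}h$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Expanding $(1+r_m)(1+r'_m)-1=r_m+(1+r_m)r'_m$ gives
\begin{equation}\label{eq:fdiff}
f_m-f_{m-1}=f_{m-1}\,r_m+f_{m-1}(1+r_m)\,r'_m ,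
\end{equation}
which lies in $M_1$ by \eqref{eq:predictable}. Summing, $f_m-\mathbf 1\in M_1$ for every $m$, and $h-n\mathbf 1=\sum_{m=1}^n(f_m-\mathbf 1)\in M_1$.

(b) Sum the identity $f_mg_m-f_{m-1}g_{m-1}=(f_m-f_{m-1})g_{m-1}+f_m(g_m-g_{m-1})$ over $1\le m\le n$. By \eqref{eq:fdiff}, the $m$-th term of $F_1$ is $(f_{m-1}g_{m-1})\,r_m+\big(f_{m-1}g_{m-1}(1+r_m)\big)\,r'_m$, and the $m$-th term of $G$ is $(\mathrm i\varepsilon f_mg_{m-1})\,\rho_m$. In each product the coefficient depends only on the coordinates preceding the last factor, which is real. Apply \eqref{eq:predictable} to the real and imaginary parts of the coefficients.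

(c) We have $|g_m|=(1+\frac1n)^{m/2}\in[1,\sqrt e\,]$ for $0\le m\le n$.

(d) Consider a point of level $m$. If $m=0$, then $h=0$. If $m\ge1$, then $h=\sum_{l=1}^m4^l\le\frac43\,4^m$ and $G=\sum_{l=1}^m4^l(g_l-g_{l-1})$, where $|g_l-g_{l-1}|=\varepsilon|g_{l-1}|\in[\varepsilon,\sqrt e\,\varepsilon]$. The last term dominates:
\[
|G|\ge\varepsilon\Big(4^m-\sqrt e\sum_{1\le l<m}4^l\Big)\ge\varepsilon\,4^m\Big(1-\frac{\sqrt e}3\Big)\ge\frac{3-\sqrt e}4\,\varepsilon h\ge\frac13\,\varepsilon h ,
\]
because $\sqrt e<\frac53$.
\end{proof}

Part (d) is the reason for using two coordinates of color $1$ in each block. With one, $f_l$ would equal $2^l$, and the lower bound $2^m-\sqrt e\,(2^m-2)$ given by the triangle inequality is negative for large $m$.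

\begin{proof}[Proof of Theorem~\ref{thm:sum}]
We continue under the assumption \eqref{eq:lower}. Let $n\ge1$ be arbitrary, take the functions of Proposition~\ref{prop:test}, and let $\theta=\delta/2$. Corollary~\ref{cor:trees} gives $J$ for the sets
\[
\Phi_1=\{f_n-\mathbf 1,\ h-n\mathbf 1,\ \operatorname{Re}F_1,\ \operatorname{Im}F_1\},\qquad\Phi_2=\{\operatorname{Re}G,\ \operatorname{Im}G\}.
\]

\emph{Upper bound.} Lemma~\ref{lem:two}(a) with $\kappa=1$ gives $\|Jf_n\|\le(A+\theta)/\delta$. By Proposition~\ref{prop:test}(c) and \eqref{eq:monotone}, both $\|J\operatorname{Re}F\|$ and $\|J\operatorname{Im}F\|$ are at most $\sqrt e\,(A+\theta)/\delta$. Lemma~\ref{lem:two}(b), applied to $\operatorname{Re}F=\mathbf 1+\operatorname{Re}F_1+\operatorname{Re}G$ and to $\operatorname{Im}F=\operatorname{Im}F_1+\operatorname{Im}G$, gives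
\[
\|J\operatorname{Re}G\|,\ \|J\operatorname{Im}G\|\ \le\ \beta:=c^{-1}\big(\sqrt e\,A(A+\theta)/\delta+A+2\theta\big),
\]
and $\beta$ does not depend on $n$.

\emph{Lower bound.} Lemma~\ref{lem:two}(a) with $\kappa=n$ gives $\|Jh\|\ge(n-\frac12)\delta/A\ge n\delta/(2A)$. By Proposition~\ref{prop:test}(d), $|\operatorname{Re}G|+|\operatorname{Im}G|\ge|G|\ge\frac13n^{-1/2}h$. Using $\|J|\varphi|\,\|=\|J\varphi\|$ and \eqref{eq:monotone},
\[
2\beta\ \ge\ \|J\operatorname{Re}G\|+\|J\operatorname{Im}G\|\ \ge\ \big\|J\big(|\operatorname{Re}G|+|\operatorname{Im}G|\big)\big\|\ \ge\ \tfrac13n^{-1/2}\|Jh\|\ \ge\ \frac{\delta}{6A}\sqrt n .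
\]
This is false for large $n$, so $T_1+T_2$ is LSS.
\end{proof}

That $T_1$ is LSS was used only to create the nodes of color $1$. That $T_2$ is LSS was used for the nodes of color $2$ and in Lemma~\ref{lem:cone}. The inequality \eqref{eq:lower} entered in Lemmas~\ref{lem:cone} and~\ref{lem:two}(b). The order of $E$ entered through (D1) and through \eqref{eq:monotone}, which turns the pointwise bounds (c) and (d) of Proposition~\ref{prop:test} into norm bounds.

\section{Proof of Theorem~\ref{thm:dss}}\label{sec:dss}

\emph{(3) implies (1).} If $T$ is bounded below on $[x_n]$ for a disjoint sequence $(x_n)$ of positive vectors, then $T|_{[x_n]}$ is not strictly singular, since $[x_n]$ is infinite-dimensional. Now use Lemma~\ref{lem:equiv}.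

\medskip
\emph{(1) implies (2).} Let $T$ be LSS and suppose that $\|Tu\|\ge c\|u\|$ on $[u_n]$ for a disjoint sequence $(u_n)$. The space $[u_n]$ need not be a sublattice, but $Z=[|u_n|]$ is a closed one by (D4). The decomposition $u_n=u_n^+-u_n^-$ lets us view $T|_{[u_n]}$ as a difference of two operators on the Banach lattice $Z$. On finite sums define $P_\pm\big(\sum_na_n|u_n|\big)=\sum_na_nu_n^\pm$. Since $0\le u_n^\pm\le|u_n|$, the vectors $u_n^+$ are pairwise disjoint, and for $x=\sum_na_n|u_n|$ we get $|P_+x|=\sum_n|a_n|u_n^+=P_+|x|\le|x|$. The same holds with $-$ in place of $+$. So $P_\pm$ extend by continuity to contractive lattice homomorphisms $Z\to E$. Put $T_\pm=TP_\pm$. For finite sums, by (D2),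
\[
\|(T_+-T_-)x\|=\Big\|T\sum_na_nu_n\Big\|\ge c\Big\|\sum_na_nu_n\Big\|=c\|x\| .
\]
Thus $T_+-T_-$ is bounded below on $Z$ and is not LSS. By Theorem~\ref{thm:sum} applied on $Z$, one of $T_+$ and $-T_-$ is not LSS. Hence $TP$ is not LSS for $P=P_+$ or for $P=P_-$, and there are a disjoint sequence $(w_k)$ of positive vectors in $Z$ and $c'>0$ with $\|TPw\|\ge c'\|w\|$ on $[w_k]$. The vectors $v_k=Pw_k$ are positive and pairwise disjoint because $P$ is a lattice homomorphism, and non-zero because $Tv_k=TPw_k\ne0$. Since $P$ is a contraction, for finite sums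
\[
\Big\|T\sum_ka_kv_k\Big\|=\Big\|TP\sum_ka_kw_k\Big\|\ge c'\Big\|\sum_ka_kw_k\Big\|\ge c'\Big\|\sum_ka_kv_k\Big\| .
\]
So $T$ is bounded below on $[v_k]$, which contradicts (1).

\medskip
\emph{(2) implies (3).} Suppose that $\|Ty\|\ge c\|y\|$ on an infinite-dimensional closed subspace $Y\subset[u_n]$. We approximate a sequence in $Y$ by blocks of $(u_n)$. Let $\varepsilon=c/(4(c+\|T\|))\le\frac14$, and let $Q_N$ be as in (D3). Put $N_1=0$, and suppose $N_k$ has been chosen. As $Q_{N_k}$ has finite rank, there is a unit vector $y_k\in Y$ with $Q_{N_k}y_k=0$. Choose $z\in\operatorname{span}\{u_n\}$ with $\|y_k-z\|\le\varepsilon2^{-k}$ and put $b_k=(I-Q_{N_k})z$. Then $b_k$ is a finite combination of the $u_n$ with $n>N_k$, and $\|y_k-b_k\|=\|(I-Q_{N_k})(y_k-z)\|\le\varepsilon2^{-k}$. Let $N_{k+1}$ be the largest index that occurs in $b_k$. The $b_k$ are successive blocks with $\|b_k\|\ge\frac12$, so they form a disjoint sequence. For a finite sum $b=\sum_ka_kb_k$ put $y=\sum_ka_ky_k\in Y$. By (D1), $|a_k|\le2\|b\|$, so $\|b-y\|\le2\varepsilon\|b\|$ and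
\[
\|Tb\|\ge\|Ty\|-\|T\|\,\|b-y\|\ge c(1-2\varepsilon)\|b\|-2\varepsilon\|T\|\,\|b\|=\tfrac c2\|b\| .
\]
So $T$ is bounded below on $[b_k]$, which contradicts (2). \qed

\section{Consequences}\label{sec:cons}

Recall that a basis $(e_n)$ of a real Banach space is \emph{$1$-unconditional} if $\|\sum_n\pm a_ne_n\|=\|\sum_na_ne_n\|$ for all choices of signs. The coordinatewise order then makes the space a Banach lattice in which $(e_n)$ is a disjoint sequence.

\begin{corollary}\label{cor:cons}
\begin{itemize}
\item[(a)] The LSS operators $E\to X$ form a norm-closed linear subspace of the space $L(E,X)$ of all operators.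
\item[(b)] Let $T_i:E\to X_i$ $(1\le i\le m)$ be operators into Banach spaces, and suppose that $\max_i\|T_ix\|\ge c\|x\|$ on an infinite-dimensional closed sublattice $S\subset E$ for some $c>0$. Then some $T_i$ is bounded below on an infinite-dimensional closed sublattice of $S$.
\item[(c)] If $E$ is a Banach space with a $1$-unconditional basis and the coordinatewise order, then an operator $T:E\to X$ is LSS if and only if it is strictly singular.
\end{itemize}
\end{corollary}

\begin{proof}
(a) Sums are covered by Theorem~\ref{thm:sum}. The zero operator is LSS, and for $\lambda\ne0$ the operators $T$ and $\lambda T$ are bounded below on the same subspaces. For closedness, if $\|Tx\|\ge c\|x\|$ on an infinite-dimensional closed sublattice and $\|T-T'\|\le c/2$, then $\|T'x\|\ge\frac c2\|x\|$ there. So the operators that are not LSS form an open set.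

(b) Let $j_i$ be the canonical isometric embedding of $X_i$ into the $\ell_\infty$-sum of $X_1,\dots,X_m$. The operator $U=\sum_ij_iT_i|_S$ on the Banach lattice $S$ satisfies $\|Ux\|=\max_i\|T_ix\|\ge c\|x\|$, so it is not LSS. By (a), some $j_iT_i|_S$ is not LSS, and $\|j_iT_ix\|=\|T_ix\|$.

(c) If $T$ is LSS, apply the implication from (1) to (3) of Theorem~\ref{thm:dss} to the basis, whose closed span is $E$. The converse holds by Definition~\ref{def:classes}.
\end{proof}

\begin{remark}
Norm convergence in (a) and finiteness in (b) cannot be dropped. On $c_0$ the coordinate projections $R_nx=x(n)e_n$ have rank one, so none of them is bounded below on an infinite-dimensional subspace, and all are LSS. Yet $\sum_nR_nx=x$ for every $x$, so their strongly convergent sum is the identity, which is not LSS, and $\sup_n\|R_nx\|=\|x\|$ on all of $c_0$.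
\end{remark}

\begin{thebibliography}{9}

\bibitem{FLT}
Julio Flores, Jordi L\'opez-Abad, Pedro Tradacete,
\emph{Banach lattice versions of strict singularity},
arXiv:1410.4752 (2014).

\end{thebibliography}
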